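\title{One more color: conflict free versus weak conflict free colorings of almost disjoint set-systems}

\begin{abstract}
A coloring of the points of a set-system is conflict free if every member of the system contains a point whose color occurs nowhere else in that member; it is weak conflict free if, in addition, points may be left uncolored. The two resulting chromatic numbers differ by at most one. We consider systems of $\kappa^{+m}$ sets of infinite size $\kappa$ in which any two members share fewer than $d$ points, where $m\ge0$ and $d\ge2$ are integers. We prove that under GCH the supremum of the conflict free chromatic numbers of such systems exceeds the supremum of the weak ones by exactly one, and that it equals $\lfloor\frac{(m+1)(d-1)+1}{2}\rfloor+2$. Both bounds are theorems of ZFC: the upper bound for systems of size $\kappa^{+m}$, the lower bound for systems of size $\beth_m(\kappa)$.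
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal A$ be a set-system, that is, a family of sets, and let $\rho$ be a cardinal. A map $f:\bigcup\mathcal A\to\rho$ is a \emph{conflict free coloring of $\mathcal A$ with $\rho$ colors} if for every $A\in\mathcal A$ there is $\zeta<\rho$ with $|A\cap f^{-1}\{\zeta\}|=1$. A \emph{weak conflict free coloring} is a partial function $f$ with $\operatorname{dom}(f)\subseteq\bigcup\mathcal A$ and values in $\rho$ that has the same property; points outside $\operatorname{dom}(f)$ are uncolored and never count as uniquely colored. The least $\rho$ for which a conflict free coloring exists is $\chi_{\rm CF}(\mathcal A)$, and the least $\rho$ for which a weak one exists is $w\chi_{\rm CF}(\mathcal A)$. A conflict free coloring is a weak one, and a weak one becomes conflict free when all uncolored points receive one new color. Hence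
\begin{equation}\label{eq:trivial}
w\chi_{\rm CF}(\mathcal A)\le\chi_{\rm CF}(\mathcal A)\le w\chi_{\rm CF}(\mathcal A)+1 .
\end{equation}

We call $\mathcal A$ a \emph{$(\lambda,\kappa,\mu)$-system} if $|\mathcal A|=\lambda$, every member of $\mathcal A$ has size $\kappa$, and $|A\cap A'|<\mu$ for distinct $A,A'\in\mathcal A$. Let $\chi_{\rm CF}(\lambda,\kappa,\mu)$ be the supremum of $\chi_{\rm CF}(\mathcal A)$ over all $(\lambda,\kappa,\mu)$-systems $\mathcal A$, and let $w\chi_{\rm CF}(\lambda,\kappa,\mu)$ be the supremum of $w\chi_{\rm CF}(\mathcal A)$. In this paper $\kappa$ is infinite and the third parameter is a natural number $d$. Then any $d$ points lie in at most one member of the system. For $d=2$ this is how points and lines behave, and we call the members \emph{lines} for every $d$.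

Which of the two inequalities in \eqref{eq:trivial} is sharp in the worst case? When an infinite line is colored with finitely many colors, some color occurs on it infinitely often; think of it as the background of that line. In a weak coloring the background is free, since it can be left uncolored. In a conflict free coloring it costs a color. For pairwise disjoint lines ($d=1$) the cost is real: one colored point per line gives $w\chi_{\rm CF}=1$, while $\chi_{\rm CF}=2$. But different lines may have different backgrounds, and a color that is background on one line may be the unique color on another. The question is whether this freedom saves a color. One expects that it does not, because in a rich system two lines with background $\zeta$ and two lines with background $\zeta'$ should be crossed by a further line on which both colors are spoiled.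

Write $\kappa^{+m}$ for the $m$-th successor of $\kappa$ and $\kappa^{+\omega}=\sup_m\kappa^{+m}$. The following facts are known. If $\lambda\ge\kappa\ge\omega>d>1$ and $\lambda<\kappa^{+\omega}$, then $\chi_{\rm CF}(\lambda,\kappa,d)<\omega$ in ZFC. For infinite $\kappa$ and integers $m\ge0$, $\ell\ge1$, GCH implies
\[
w\chi_{\rm CF}(\kappa^{+m},\kappa,2)=\lfloor m/2\rfloor+2,\qquad w\chi_{\rm CF}(\kappa^{+m},\kappa,2\ell+1)=(m+1)\ell+1 .
\]
Moreover, $\chi_{\rm CF}(\omega_m,\omega,2)=\lfloor m/2\rfloor+3$ holds in ZFC for $m=0,1$ and under GCH for $m=3$. The problem we solve comes from the paper \cite{HJSS} of Hajnal, Juh\'asz, Soukup and Szentmikl\'ossy. It asks to decide the conjecture that GCH implies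
\[
\chi_{\rm CF}(\kappa^{+m},\kappa,d)=w\chi_{\rm CF}(\kappa^{+m},\kappa,d)+1
\]
for every infinite $\kappa$, every $m<\omega$ and every natural number $d\ge2$; in particular, GCH would imply $\chi_{\rm CF}(\omega_m,\omega,2)=\lfloor m/2\rfloor+3$ for all $m$. We prove the conjecture and compute both sides. None of the known facts above is used in the proofs.

\subsection*{Results}
Throughout, $\kappa$ is an infinite cardinal, $k\ge1$ and $m\ge0$ are integers, and $d=k+1$, so distinct lines share at most $k$ points. Put
\begin{equation}\label{eq:wm}
c=\Big\lfloor\frac{k+1}2\Big\rfloor\ge1,\qquad w_m=\Big\lfloor\frac{mk}{2}\Big\rfloor+c+1=\Big\lfloor\frac{(m+1)k+1}{2}\Big\rfloor+1 .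
\end{equation}
The two expressions for $w_m$ agree because $\lfloor a/2\rfloor+\lfloor b/2\rfloor=\lfloor (a+b)/2\rfloor$ unless $a$ and $b$ are both odd, and $mk$ and $k+1$ cannot both be odd. For $k=1$ we get $w_m=\lfloor m/2\rfloor+2$, and for $k=2\ell$ we get $w_m=(m+1)\ell+1$, the values quoted above. Let $\beth_0(\kappa)=\kappa$ and $\beth_{j+1}(\kappa)=2^{\beth_j(\kappa)}$.

\begin{theorem}[ZFC]\label{thm:upper}
$w\chi_{\rm CF}(\kappa^{+m},\kappa,k+1)\le w_m$.
\end{theorem}

\begin{theorem}[ZFC]\label{thm:lower}
If $\lambda\ge\beth_m(\kappa)$, then there is a $(\lambda,\kappa,k+1)$-system $\mathcal A$ with $\chi_{\rm CF}(\mathcal A)\ge w_m+1$.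
\end{theorem}

\begin{theorem}\label{thm:main}
Suppose $2^{\kappa^{+j}}=\kappa^{+(j+1)}$ for all $j<m$; this holds under GCH, and it is vacuous for $m=0$. Then for every $k\ge1$
\[
w\chi_{\rm CF}(\kappa^{+m},\kappa,k+1)=w_m,\qquad\chi_{\rm CF}(\kappa^{+m},\kappa,k+1)=w_m+1 .
\]
Equivalently, for every $d\ge2$,
\[
\chi_{\rm CF}(\kappa^{+m},\kappa,d)=w\chi_{\rm CF}(\kappa^{+m},\kappa,d)+1=\Big\lfloor\frac{(m+1)(d-1)+1}{2}\Big\rfloor+2 .
\]
In particular, GCH implies $\chi_{\rm CF}(\omega_m,\omega,2)=\lfloor m/2\rfloor+3$ for all $m\in\omega$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:upper} and~\ref{thm:lower}]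
By induction on $j\le m$ the hypothesis gives $\beth_j(\kappa)=\kappa^{+j}$. Theorem~\ref{thm:lower}, inequality \eqref{eq:trivial} and Theorem~\ref{thm:upper} then give
\[
w_m+1\le\chi_{\rm CF}(\kappa^{+m},\kappa,k+1)\le w\chi_{\rm CF}(\kappa^{+m},\kappa,k+1)+1\le w_m+1 ,
\]
so all three inequalities are equalities.
\end{proof}

The hypothesis on cardinal arithmetic is used only here, to make the size $\beth_m(\kappa)$ of the example equal to the size $\kappa^{+m}$ covered by the upper bound.

\subsection*{Where the number $w_m$ comes from}
Two points of the same color on a line spoil that color for the line. Suppose we treat the lines one at a time, and $t$ points of a line are already colored when we reach it. They spoil at most $\lfloor t/2\rfloor$ colors, so one more color is enough, provided that later colored points can be kept off the line. Section~\ref{sec:upper} shows that $t$ can be held down to $mk+(k+1)$: each successor step from $\kappa$ to $\kappa^{+m}$ costs $k$ points, and the bottom level costs $k+1$. This gives Theorem~\ref{thm:upper}.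

The lower bound spends the same budget for the other side. We must find, for any coloring with $w_m=\lfloor mk/2\rfloor+c+1$ colors, a line on which all colors are spoiled. In Section~\ref{sec:stepup} each of $m$ steps adds $k$ points to every line, and these $mk$ points spoil $\lfloor mk/2\rfloor$ colors. In Section~\ref{sec:base} we build a system of size $\kappa$ in which $k+1$ suitable points span a line, which spoils $c$ more colors, and in which the lines are forced to share a background, which spoils the last one. Section~\ref{sec:plane} shows these two mechanisms in the affine plane.

\subsection*{Conventions}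
A natural number $r$ is the set $\{0,\dots,r-1\}$, and cardinals are initial ordinals. For a set $X$, $[X]^\mu$ is the set of its subsets of size $\mu$, and $[X]^{\le n}$ the set of its subsets of size at most $n$. For a coloring $f$ we write $C_i=f^{-1}\{i\}$, and we say that the color $i$ is \emph{unique on} a set $D$ if $|D\cap C_i|=1$. We use three facts of cardinal arithmetic for an infinite cardinal $\lambda$. A union of fewer than $\lambda$ finite sets has fewer than $\lambda$ elements. There are only $\lambda$ finite sequences from a set of size $\lambda$. A nonempty set of at most $\lambda$ objects can be listed in a sequence of length $\lambda$ in which every object occurs \emph{unboundedly often}, that is, at an unbounded set of indices: since $\lambda\cdot\lambda=\lambda$, each object can be listed $\lambda$ times, and a subset of $\lambda$ of size $\lambda$ is unbounded.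

\section{The affine plane needs three colors}\label{sec:plane}

The smallest case of Theorem~\ref{thm:lower} is $k=1$, $m=0$, where $w_0=2$. For every infinite $\kappa$ there is a field of size $\kappa$, for instance $\mathbb Q(t_\alpha:\alpha<\kappa)$, and the lines of its affine plane form a $(\kappa,\kappa,2)$-system.

\begin{proposition}\label{prop:plane}
Let $\mathbb F$ be an infinite field. The family of lines of $\mathbb F^2$ has no conflict free coloring with two colors.
\end{proposition}

\begin{proof}
Suppose $f:\mathbb F^2\to\{0,1\}$ is conflict free. On each line one color is taken at exactly one point, the \emph{exceptional point}, and all other points have the other color, the \emph{background}. A line with two points of color $i$ has background $i$.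

\emph{Step A: a transversal forces a common background.} Suppose two vertical lines have background $0$ and two have background $1$. A horizontal line that misses their four exceptional points has two points of each color, which is impossible. So, after swapping the colors if necessary, all vertical lines have background $0$, with at most one exception $V$.

\emph{Step B: two points of the remaining color span a line.} The exceptional points of two vertical lines with background $0$ have color $1$ and span a nonvertical line $M$ with background $1$. The line $M$ meets every vertical line once, and all but one of its points have color $1$. So the exceptional point of every vertical line with background $0$ lies on $M$, with at most one exception. Thus for some point $z$ we have $C_1\subseteq M\cup\{z\}$ if there is no line $V$, and $C_1\subseteq M\cup V\cup\{z\}$ if there is. In the first case a line parallel to $M$, different from $M$ and missing $z$, is entirely of color $0$. In the second case pick $a\in (C_1\cap M)\setminus V$ and $a'\in (C_1\cap V)\setminus M$. The line through $a$ and $a'$ differs from $M$ and $V$, so it has two or three points of color $1$ and infinitely many of color $0$. In both cases we have a line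 with no unique color.
\end{proof}

Both steps return in Section~\ref{sec:base}. Step~A becomes Lemma~\ref{lem:transversal}: if no color is repeated on almost all lines, then a transversal through four lines spoils two colors at once. Step~B becomes Lemma~\ref{lem:cover}. The case distinction at the end of Step~B is special to the plane. It arises because the spanned line $M$ is not vertical, so Step~A says nothing about its background. In the general construction a spanned line consists of the spanning points and a set of brand new points, and these new sets play the role of the vertical lines. The conclusion of Step~A then applies to the spanned lines themselves.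

\section{The upper bound}\label{sec:upper}

For a family of $\kappa$ lines a greedy recursion of length $\kappa$ works, because at each step fewer than $\kappa$ lines have to be avoided. A larger family is first cut into pieces of size at most $\kappa$, ordered so that each line meets the earlier pieces in a bounded number of points.

\begin{lemma}\label{lem:decomp}
Let $\mathcal C$ be a family of sets of size $\kappa$ with pairwise intersections of size at most $k$, and let $|\mathcal C|\le\kappa^{+m}$. Then there are an ordinal $\theta$ and a partition $\mathcal C=\bigsqcup_{\xi<\theta}\mathcal C_\xi$, with empty pieces allowed, such that $|\mathcal C_\xi|\le\kappa$ and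
\[
\Big|A\cap\bigcup_{\eta<\xi}\bigcup\mathcal C_\eta\Big|\le mk\qquad\text{for all }\xi<\theta\text{ and }A\in\mathcal C_\xi .
\]
\end{lemma}

\begin{proof}
We use induction on $m$. For $m=0$ or $\mathcal C=\emptyset$ take the single piece $\mathcal C_0=\mathcal C$. Let $m\ge1$, $\mu=\kappa^{+(m-1)}$, and $\mathcal C=\{A_\alpha:\alpha<\mu^+\}$, possibly with repetitions. Call $\mathcal D\subseteq\mathcal C$ \emph{closed} if every $A\in\mathcal C$ with $|A\cap\bigcup\mathcal D|\ge k+1$ belongs to $\mathcal D$.

The union of an increasing chain of closed families is closed, since $k+1$ points covered by the union are covered by one member of the chain. Every $\mathcal D$ with $|\mathcal D|\le\mu$ is contained in a closed family of size at most $\mu$. Indeed, $|\bigcup\mathcal D|\le\mu\cdot\kappa=\mu$, and each $(k+1)$-subset of $\bigcup\mathcal D$ lies in at most one member of $\mathcal C$, so at most $\mu$ members $A$ satisfy $|A\cap\bigcup\mathcal D|\ge k+1$. Add them all and repeat $\omega$ times. The union of these $\omega$ stages has size at most $\mu$, and it is closed because any $k+1$ points that it covers are covered at a finite stage.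

Define an increasing chain $(\mathcal D_\alpha)_{\alpha<\mu^+}$ of closed families of size at most $\mu$: let $\mathcal D_0=\emptyset$, let $\mathcal D_{\alpha+1}$ be a closed family of size at most $\mu$ containing $\mathcal D_\alpha\cup\{A_\alpha\}$, and take unions at limits. Because of the unions at limits, the least $\beta$ with $A\in\mathcal D_\beta$ is a successor for each $A\in\mathcal C$, so $\mathcal C=\bigsqcup_\alpha(\mathcal D_{\alpha+1}\setminus\mathcal D_\alpha)$. Since $\mathcal D_\alpha$ is closed, every $A$ in the block $\mathcal D_{\alpha+1}\setminus\mathcal D_\alpha$ meets $\bigcup\mathcal D_\alpha$ in at most $k$ points. Apply the induction hypothesis to each block and concatenate the resulting sequences of pieces in the order of the blocks. A set $A$ in the $\alpha$-th block meets the pieces of earlier blocks in at most $k$ points and the earlier pieces of its own block in at most $(m-1)k$ points.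
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $\mathcal A$ be a $(\kappa^{+m},\kappa,k+1)$-system, partitioned as $\bigsqcup_{\xi<\theta}\mathcal A_\xi$ by Lemma~\ref{lem:decomp}. Let $Y_\xi=\bigcup\mathcal A_\xi\setminus\bigcup_{\eta<\xi}\bigcup\mathcal A_\eta$ be the set of points that first appear in piece $\xi$. By recursion on $\xi$ we color some points of $Y_\xi$ with colors from $w_m$.

Fix $\xi$ and enumerate $\mathcal A_\xi=\{A_\alpha:\alpha<\nu\}$ without repetition, where $\nu\le\kappa$ is a cardinal. Put $A'_\alpha=A_\alpha\cap Y_\xi$; then $|A_\alpha\setminus A'_\alpha|\le mk$ and $|A'_\alpha|=\kappa$. At step $\alpha<\nu$ we color at most one new point $x_\alpha\in A'_\alpha$. Let $P_\alpha$ be the set of points colored at steps before $\alpha$, so $|P_\alpha|\le|\alpha|<\kappa$. We maintain the invariant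
\[
|A'_\gamma\cap P_\alpha|\le k+1\qquad\text{for all }\gamma\ge\alpha .
\]

At step $\alpha$ the line $A_\alpha$ has at most $mk$ colored points outside $Y_\xi$ and at most $k+1$ inside. By \eqref{eq:wm}, $2w_m\ge(m+1)k+2>mk+k+1$, so some color occurs at most once on $A_\alpha$. If some color occurs exactly once, do nothing. Otherwise some color $u$ does not occur on $A_\alpha$. Choose $x_\alpha\in A'_\alpha\setminus P_\alpha$ outside all lines $A_\beta$ with $\beta<\alpha$ and outside all lines $A_\gamma$ with $\gamma\ne\alpha$ and $|A'_\gamma\cap P_\alpha|\ge k+1$, and give it color $u$. Such a point exists. There are at most $|\alpha|<\kappa$ lines of the first kind. There are fewer than $\kappa$ lines of the second kind, because each of the fewer than $\kappa$ many $(k+1)$-subsets of $P_\alpha$ lies on at most one line. Each of these lines meets $A_\alpha$ in at most $k$ points, so fewer than $\kappa$ points of $A'_\alpha$ are forbidden.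

The invariant passes from $\alpha$ to $\alpha+1$ because $x_\alpha$ avoids the lines $A_\gamma$, $\gamma>\alpha$, that already carry $k+1$ points of $P_\alpha$. It passes to a limit $\alpha$ because any $k+2$ points of $P_\alpha$ belong to some $P_\beta$ with $\beta<\alpha$.

After step $\alpha$ some color is unique on $A_\alpha$, and it stays unique: $x_\beta\notin A_\alpha$ for $\beta>\alpha$, and later pieces color only points outside $\bigcup\mathcal A_\xi$. The result is a weak conflict free coloring of $\mathcal A$ with $w_m$ colors.
\end{proof}

The bound $k+1$ in the invariant cannot be replaced by $k$ in this argument: $k$ points may lie on $\kappa$ many lines, and these may cover $A_\alpha$. In the affine plane, the lines through one point outside a given line cover that line.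

\section{Stepping up from a labeled system}\label{sec:stepup}

The construction for Theorem~\ref{thm:lower} runs Lemma~\ref{lem:decomp} backwards. A system of size $2^\mu$ is made of $2^\mu$ copies, called layers, of a system of size $\mu$, and every line of a layer picks up at most $k$ extra points from earlier layers. Lines of different layers then share at most $k$ points automatically, and lines of the same layer pick up disjoint sets. We want the extra points to form pairs of equal color, but the coloring is not known when the system is built. Two decisions have to be made in advance.

The first is where to find points of color $i$. This can be guessed: each layer is handed a tuple of reservoirs $(H_i)_{i<r}$ of size $\mu$, and since $(2^\mu)^\mu=2^\mu$, every tuple can be handed out unboundedly often. For any coloring, some layer receives reservoirs with $H_i\subseteq C_i$ for all colors $i$ that keep occurring.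

The second is which colors to spoil on a given line, since $mk$ extra points spoil only $q=\lfloor mk/2\rfloor$ of the $w_m$ colors. This cannot be guessed, because the coloring of a layer may depend on everything attached to that layer. So each line carries a fixed \emph{label}, a set of at most $q$ colors, and the bottom system must take care of the $c+1$ colors outside the label. For $k=2$, $m=1$ there are $w_1=3$ colors, a label is one color $i$, a line with this label picks up two points of $H_i$, and the bottom system must contain, for every $3$-coloring, a line on which neither of the two colors outside its label is unique. The following theorem, proved in Section~\ref{sec:base}, provides such systems.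

\begin{theorem}[ZFC]\label{thm:base}
Let $q\ge0$ and $r=q+c+1$. There are a $(\kappa,\kappa,k+1)$-system $\mathcal B$ on $N=\bigcup\mathcal B$ and a labeling $\ell:\mathcal B\to[r]^q$ such that for every $f:N\to r$ there is $D\in\mathcal B$ with
\[
|D\cap C_i|\ne1\qquad\text{for all }i\in r\setminus\ell(D).
\]
\end{theorem}

For $q=0$ all labels are empty and this is Theorem~\ref{thm:lower} for $m=0$; if also $k=1$, the affine plane is an example.

\begin{remark}\label{rem:constant}
For $q\ge1$ the labeling cannot be constant. Suppose every line has label $Q$. Since $|r\setminus Q|=c+1=w_0$, Theorem~\ref{thm:upper} gives a weak conflict free coloring of $\mathcal B$ with the colors in $r\setminus Q$. Giving the uncolored points a color from $Q$ produces an $f$ for which every line has a unique color outside $Q$. A background hidden inside the label costs nothing, so Theorem~\ref{thm:base} must force lines with different labels to share a background.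
\end{remark}

A reservoir for color $i$ can be guessed correctly only if $i$ occurs in unboundedly many layers. A color that eventually disappears must therefore not be in the label of the line we find, for the points picked up for it would have unknown colors. This calls for a small strengthening.

\begin{corollary}\label{cor:base}
Let $q\ge0$ and $r=q+c+1$. There are a $(\kappa,\kappa,k+1)$-system $\mathcal B$ on $N=\bigcup\mathcal B$ and a labeling $\ell:\mathcal B\to[r]^{\le q}$ such that for every $f:N\to r$ there is $D\in\mathcal B$ with $\ell(D)\subseteq\operatorname{ran}(f)$ and $|D\cap C_i|\ne1$ for all $i\in r\setminus\ell(D)$.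
\end{corollary}

\begin{proof}
For each $U\subseteq r$ with $|U|\ge c+1$ apply Theorem~\ref{thm:base} with the color set $U$ in place of $r$ and with $q_U=|U|-c-1\le q$ in place of $q$. This gives a system $\mathcal B_U$ on a set $N_U$ with labels in $[U]^{q_U}$. Take the sets $N_U$ pairwise disjoint and let $\mathcal B$ be the union of the finitely many systems $\mathcal B_U$. Given $f:N\to r$, let $U=\operatorname{ran}(f)$ if this set has at least $c+1$ elements, and otherwise let $U$ be a $(c+1)$-subset of $r$ containing $\operatorname{ran}(f)$. The restriction of $f$ to $N_U$ has values in $U$, so there is $D\in\mathcal B_U$ on which no color of $U\setminus\ell(D)$ is unique. Colors outside $U$ do not occur at all. Finally, $\ell(D)\subseteq U=\operatorname{ran}(f)$ in the first case, and $\ell(D)=\emptyset$ in the second, where $q_U=0$.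
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
It suffices to treat $\lambda=\beth_m(\kappa)$. For larger $\lambda$ add $\lambda$ new pairwise disjoint sets of size $\kappa$, disjoint from all old points; a conflict free coloring of the larger system restricts to one of the smaller.

Let $q=\lfloor mk/2\rfloor$ and $r=q+c+1=w_m$, and let $N,\mathcal B,\ell$ be as in Corollary~\ref{cor:base}. A line with label $Q$ has to pick up two points for each color in $Q$, at most $k$ points per step, and the two points for one color may come at different steps; for $k=1$ they must. So for each $Q\in[r]^{\le q}$ we fix a \emph{schedule} $s_Q:Q\times\{0,1\}\to\{1,\dots,m\}$ that takes each value at most $k$ times. It exists because $2|Q|\le mk$. Let $\lambda_j=\beth_j(\kappa)$.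

By recursion on $j\le m$ we define a $(\lambda_j,\kappa,k+1)$-system $\mathcal S_j$ on a set $X_j=\bigcup\mathcal S_j$ of size $\lambda_j$. Each $A\in\mathcal S_j$ has a label $\ell(A)\in[r]^{\le q}$ and a \emph{core} $D(A)\subseteq A$, and the following holds.
\begin{itemize}
\item[$(S_j)$] For every $f:X_j\to r$ there is $A\in\mathcal S_j$ such that, with $Q=\ell(A)$:
\begin{itemize}
\item[(1)] $Q\subseteq\operatorname{ran}(f)$;
\item[(2)] $|D(A)\cap C_i|\ne1$ for all $i\in r\setminus Q$;
\item[(3)] $A\setminus D(A)$ consists of pairwise distinct points $a_{i,\varepsilon}\in C_i$, one for each $(i,\varepsilon)\in Q\times\{0,1\}$ with $s_Q(i,\varepsilon)\le j$.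
\end{itemize}
\end{itemize}
For $j=0$ take $X_0=N$, $\mathcal S_0=\mathcal B$ and $D(A)=A$; then $(S_0)$ is Corollary~\ref{cor:base}.

\emph{The step.} Let $1\le j\le m$, $\mu=\lambda_{j-1}$ and $\lambda=\lambda_j=2^\mu$. We use two properties of $\lambda$. First, $\lambda^\mu=2^{\mu\cdot\mu}=\lambda$. Second, K\"onig's theorem gives $\operatorname{cf}(\lambda)>\mu$, which means that every subset of $\lambda$ of size at most $\mu$ is bounded in $\lambda$. Let $X_j=\lambda\times X_{j-1}$, with layers $Y_\alpha=\{\alpha\}\times X_{j-1}$, and put $Y_{<\alpha}=\bigcup_{\beta<\alpha}Y_\beta$. There are $\lambda^\mu=\lambda$ tuples $(H_i)_{i<r}$ with all $H_i\in[X_j]^\mu$. List them as $H^\alpha=(H^\alpha_i)_{i<r}$, $\alpha<\lambda$, each occurring unboundedly often. For $\alpha<\lambda$ and $A\in\mathcal S_{j-1}$ with label $Q$ let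
\[
A^\alpha=(\{\alpha\}\times A)\cup E^\alpha_A,\qquad\ell(A^\alpha)=Q,\qquad D(A^\alpha)=\{\alpha\}\times D(A),
\]
where the sets $E^\alpha_A$ are defined as follows. If some $H^\alpha_i$ is not contained in $Y_{<\alpha}$, then $E^\alpha_A=\emptyset$ for all $A$. Otherwise $E^\alpha_A$ consists of pairwise distinct points $a_{i,\varepsilon}\in H^\alpha_i$, one for each $(i,\varepsilon)\in Q\times\{0,1\}$ with $s_Q(i,\varepsilon)=j$, chosen so that the sets $E^\alpha_A$, $A\in\mathcal S_{j-1}$, are pairwise disjoint. This is done by a recursion of length $\mu=|\mathcal S_{j-1}|$: at each step fewer than $\mu$ points have been used, and every $H^\alpha_i$ has $\mu$ points. In all cases $E^\alpha_A\subseteq Y_{<\alpha}$ and $|E^\alpha_A|\le k$. Let $\mathcal S_j=\{A^\alpha:\alpha<\lambda,\ A\in\mathcal S_{j-1}\}$. The sets $\{\alpha\}\times A$ cover $X_j$, so $\bigcup\mathcal S_j=X_j$.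

\emph{Intersections.} If $A\ne B$, then $E^\alpha_A$ and $E^\alpha_B$ are disjoint from each other and from $Y_\alpha$, so $|A^\alpha\cap B^\alpha|=|A\cap B|\le k$. If $\alpha<\alpha'$, then $A^\alpha\subseteq Y_{<\alpha'}$, so $A^\alpha\cap B^{\alpha'}\subseteq E^{\alpha'}_B$ has at most $k$ points. In particular the sets $A^\alpha$ are distinct for distinct pairs $(\alpha,A)$, so $|\mathcal S_j|=\lambda=|X_j|$, and each has size $\kappa$.

\emph{Proof of $(S_j)$.} Let $f:X_j\to r$, and let $U$ be the set of colors $i$ such that $C_i$ meets $Y_\beta$ for unboundedly many $\beta<\lambda$. If $i\in U$, then $|C_i|>\mu$ because unbounded subsets of $\lambda$ have more than $\mu$ elements; choose $H_i\in[C_i]^\mu$. If $i\notin U$, choose $H_i\in[X_j]^\mu$ arbitrarily. Each $H_i$ meets at most $\mu$ layers, so there is $\gamma<\lambda$ with $H_i\subseteq Y_{<\gamma}$ for all $i<r$ and $C_i\subseteq Y_{<\gamma}$ for all $i\notin U$. Pick $\alpha>\gamma$ with $H^\alpha=(H_i)_{i<r}$. Then $f$ takes only values from $U$ on $Y_\alpha$, and the sets $E^\alpha_A$ were chosen from the reservoirs $H_i$. Apply $(S_{j-1})$ to the coloring $x\mapsto f(\alpha,x)$ of $X_{j-1}$, and let $A\in\mathcal S_{j-1}$ be the resulting line, with label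 $Q$. We check that $A^\alpha$ witnesses $(S_j)$. By (1) for $A$ we have $Q\subseteq f[Y_\alpha]\subseteq U$, which gives (1) for $A^\alpha$. Condition (2) transfers along $x\mapsto(\alpha,x)$. The set $A^\alpha\setminus D(A^\alpha)$ is the disjoint union of $\{\alpha\}\times(A\setminus D(A))$, which supplies the points with $s_Q(i,\varepsilon)\le j-1$, and of $E^\alpha_A$, which supplies those with $s_Q(i,\varepsilon)=j$. The latter satisfy $a_{i,\varepsilon}\in H_i\subseteq C_i$ because $i\in Q\subseteq U$. This is (3), and it is the place where condition (1) is needed.

\emph{Conclusion.} Let $f:X_m\to w_m$ be any coloring, let $A\in\mathcal S_m$ be given by $(S_m)$, and let $Q=\ell(A)$. For $i\in Q$ the line $A$ contains the two points $a_{i,0},a_{i,1}\in C_i$. For $i\notin Q$ we have $A\cap C_i=D(A)\cap C_i$, because all points of $A\setminus D(A)$ have colors in $Q$, and so $|A\cap C_i|\ne1$. No color is unique on $A$. Hence $\mathcal S_m$ has no conflict free coloring with $w_m$ or fewer colors.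
\end{proof}

\section{The labeled system of size $\kappa$}\label{sec:base}

We prove Theorem~\ref{thm:base}. Fix $q\ge0$ and $r=q+c+1$, and let $\mathcal Q=[r]^q$ be the set of labels. Since $k\ge1$, we have $r-q=c+1\ge2$, so for any two colors there is a label that avoids both. Given $f$, call a line $D$ \emph{bad} if no color outside $\ell(D)$ is unique on $D$. We need a system in which every coloring has a bad line, and a bad line has to dispose of $c+1$ colors.

The system is built freely, by a recursion in which a new line consists of a finite \emph{root} of old points and a \emph{tail} of $\kappa$ new points. There are two ways to reach $c+1$ colors.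

A \emph{cover line} has a root of $k+1$ points. Any $k+1$ points that do not yet lie on a line may serve as a root, so we can cover every such set and find the right one after the coloring is known. The root spoils $\lfloor (k+1)/2\rfloor=c$ colors. The last color has to be spoiled by the tail, and this works if some color $\zeta$ is repeated on almost all tails.

A \emph{transversal} spoils all $c+1$ colors with its root, which consists of a set $F$ of at most $k-1$ points, taking care of $c-1$ colors, and a quadruple $e$ of points from four different tails, taking care of two colors as in Step~A of Section~\ref{sec:plane}. Here is the difficulty: such a root may have $k+3$ points, and we cannot use all quadruples, since $F\cup e$ and $F\cup e'$ may share $k+1$ points as soon as $|e\cap e'|\ge2$. We must commit, before seeing the coloring, to a family of quadruples that pairwise share at most one point and that is still so well distributed that every coloring produces a quadruple with the right colors. A random choice provides such a family.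

\subsection{Sparse, well distributed quadruples}

We use two standard inequalities. Markov's inequality: if $X\ge0$ and $t>0$, then $\Pr(X\ge t)\le\mathbb E X/t$. Chernoff's inequality: if $X$ is binomially distributed, then $\Pr(X\le\frac12\mathbb EX)\le e^{-\mathbb EX/8}$.

\begin{lemma}\label{lem:hyper}
Let $b\ge4$ be an integer and $\Sigma$ a nonempty finite set. There is $n\ge2r$ with the following property. Let $P_a$, $a\in b$, be pairwise disjoint sets of size $n$. There are families $\mathcal E_{S,\sigma}$, for $S\in[b]^4$ and $\sigma\in\Sigma$, of $4$-element sets called \emph{edges}, each $e\in\mathcal E_{S,\sigma}$ having one point in each $P_a$ with $a\in S$, such that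
\begin{itemize}
\item[(i)] the families are pairwise disjoint, and any two distinct edges in their union share at most one point;
\item[(ii)] if $S\in[b]^4$, $\sigma\in\Sigma$, and $R_a\subseteq P_a$ with $|R_a|\ge n/r$ for $a\in S$, then at least $r$ edges of $\mathcal E_{S,\sigma}$ are contained in $\bigcup_{a\in S}R_a$.
\end{itemize}
\end{lemma}

\begin{proof}
We take $t$ random edges for each family. A union bound over all choices in (ii) needs $t$ much larger than $n$, and the number of pairs violating (i), which is of order $t^2/n^2$, must be much smaller than $t$. So we put $t=\lceil n^{3/2}\rceil\le2n^{3/2}$. Let $M=\binom b4|\Sigma|$ and $p=r^{-4}$, and take $n\ge2r$ so large that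
\[
M2^{4n}e^{-pt/8}<\tfrac12\qquad\text{and}\qquad pt/2-24M^2n\ge r .
\]
Both inequalities hold for large $n$ since $t\ge n^{3/2}$. For each $(S,\sigma)$ choose $t$ uniformly random elements of $\prod_{a\in S}P_a$, all $Mt$ choices being independent, and regard them as indexed edges.

Fix $(S,\sigma)$ and sets $R_a$ as in (ii). The number $X$ of indexed edges of this family in $\prod_{a\in S}R_a$ is binomial with $\mathbb EX\ge pt$, so $\Pr(X\le pt/2)\le\Pr(X\le\frac12\mathbb EX)\le e^{-pt/8}$. There are at most $M2^{4n}$ choices of $(S,\sigma)$ and $(R_a)_{a\in S}$. Hence with probability greater than $\frac12$ all these numbers $X$ exceed $pt/2$.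

Call a pair of indexed edges \emph{conflicting} if they share at least two points. Two indexed edges agree on two given parts $P_a,P_{a'}$ with probability at most $1/n^2$, and at most $\binom42=6$ pairs of parts are relevant. There are at most $(Mt)^2/2$ pairs of indexed edges, so the expected number of conflicting pairs is at most $3M^2t^2/n^2\le12M^2n$. By Markov's inequality there are fewer than $24M^2n$ conflicting pairs with probability at least $\frac12$.

Some outcome therefore has both properties. Delete one edge from each conflicting pair. Any two remaining indexed edges share at most one point; in particular they are distinct as sets, which gives (i). Each count $X$ drops by less than $24M^2n$ and stays above $pt/2-24M^2n\ge r$, which gives (ii).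
\end{proof}

A transversal has to know its label and the two colors that its quadruple is meant to spoil. So we let $\Sigma$ be the set of pairs $\sigma=(Q,\{i,j\})$ with $Q\in\mathcal Q$ and $i\ne j$ in $r\setminus Q$, and we write $Q(\sigma)=Q$. Let $b=r^2\ge4$, and fix $n$ as in Lemma~\ref{lem:hyper} for these $b$ and $\Sigma$.

\subsection{The construction}

Points are elements of $\kappa\times\kappa$. Every line $D$ has an index $\xi<\kappa$, a label $\ell(D)\in\mathcal Q$, and the form $D=\rho(D)\sqcup\tau(D)$ with finite root $\rho(D)$ and tail $\tau(D)=\{\xi\}\times\kappa$. Distinct lines have distinct indices, so tails are pairwise disjoint. Split $\kappa=I\sqcup K$ with $|I|=|K|=\kappa$. The \emph{initial lines} are those with index in $I$. They have empty root, each label is given to $\kappa$ of them, and they exist from the start. All later lines receive unused indices from $K$.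

A set of $k+1$ points can lie on only one line, so it can be covered with only one label. We decide which by a simple rule: a cover line with label $Q$ has its root in tails of lines with label $Q$. The same rule applies to the part $F$ of the root of a transversal.

A \emph{cover task} is a pair $(Q,F)$ with $Q\in\mathcal Q$ and $F\in[\kappa\times\kappa]^{k+1}$. A \emph{transversal task} is a pair $(\mathbf B,(F_\sigma)_{\sigma\in\Sigma})$ with $\mathbf B\in[\kappa]^b$ and $F_\sigma\in[\kappa\times\kappa]^{\le k-1}$. There are $\kappa$ tasks; list them as $(t_\alpha)_{\alpha<\kappa}$, each occurring unboundedly often. At stage $\alpha$, a line is \emph{existing} if it is initial or was created at an earlier stage, and we act as follows.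
\begin{itemize}
\item[(a)] Let $t_\alpha=(Q,F)$. If $F$ is contained in the union of the tails of existing lines with label $Q$, and $F$ is contained in no existing line, create a \emph{cover line} with root $F$, label $Q$ and a new tail. Otherwise do nothing.
\item[(b)] Let $t_\alpha=(\mathbf B,(F_\sigma)_\sigma)$. If every element of $\mathbf B$ is the index of an existing line, and each $F_\sigma$ is contained in the union of the tails of existing lines with label $Q(\sigma)$, then \emph{execute} the task. For each of the $b$ lines $L$ indexed by $\mathbf B$ choose $P_L\subseteq\tau(L)$ with $|P_L|=n$ that avoids the roots of all existing lines, all sets $P_{L'}$ chosen at earlier stages, and all $F_\sigma$. Identify $b$ with this set of lines and place the families of Lemma~\ref{lem:hyper} on the sets $P_L$. For each $(S,\sigma)$ and each $e\in\mathcal E_{S,\sigma}$ create a \emph{transversal} with root $F_\sigma\cup e$, label $Q(\sigma)$ and a new tail. Otherwise do nothing.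
\end{itemize}
Each stage creates finitely many lines with finite roots and chooses finitely many finite sets $P_L$. So before stage $\alpha<\kappa$ fewer than $\kappa$ indices of $K$ have been used, and fewer than $\kappa$ points lie in a root or in a set $P_{L'}$. Hence new indices and the sets $P_L$ can always be found.

Let $\mathcal B$ be the set of all lines, $N=\bigcup\mathcal B$, and let $W_Q$ be the union of the tails of all lines with label $Q$. There are $\kappa$ lines, each of size $\kappa$. We record what will be used.
\begin{itemize}
\item[(P1)] The root of a line consists of points in tails of lines existing at its creation, and it has at most $k+3$ points. So every $x\in N$ lies in exactly one tail; we call that line the \emph{home} $h(x)$ of $x$. The sets $W_Q$ partition $N$, and a cover line with label $Q$ is contained in $W_Q$.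
\item[(P2)] Call two points \emph{mates} if both lie in $\bigcup_LP_L$ for the same execution of (b). These unions are disjoint for different executions, so a point has at most $bn$ mates.
\item[(P3)] Every $F\in[W_Q]^{k+1}$ is contained in some line. For every set $\mathbf B$ of $b$ lines, identified with their indices, and all $F_\sigma\in[W_{Q(\sigma)}]^{\le k-1}$, the task $(\mathbf B,(F_\sigma)_\sigma)$ is executed at some stage.
\end{itemize}
For (P3), the lines in $\mathbf B$ and the homes of the points involved are finitely many, so all of them exist from some stage on, and the task occurs after that stage. In the case of $(Q,F)$, either $F$ then lies on an existing line or a cover line is created.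

\begin{lemma}\label{lem:intersections}
Distinct lines of $\mathcal B$ share at most $k$ points, so $\mathcal B$ is a $(\kappa,\kappa,k+1)$-system.
\end{lemma}

\begin{proof}
Initial lines are pairwise disjoint. Suppose $D$ is existing at the stage when $D'$ is created. The tail of $D'$ is new, so it misses $D$, and $D\cap D'=D\cap\rho(D')$. If $D'$ is a cover line with root $F$, then $F\not\subseteq D$ by rule (a), so $|D\cap F|\le k$. If $D'$ is a transversal with root $F_\sigma\cup e$, then $e$ misses $\rho(D)$ by the choice of the sets $P_L$, and $e$ has at most one point in $\tau(D)$ because its points lie in four different tails. So $|D\cap D'|\le(k-1)+1$.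

It remains to consider two transversals $D,D'$ created at the same stage, with roots $F_\sigma\cup e$ and $F_{\sigma'}\cup e'$. Neither tail meets the other line. The sets $P_L$ avoid $F_\sigma$ and $F_{\sigma'}$, so $D\cap D'=(F_\sigma\cap F_{\sigma'})\cup(e\cap e')$. By Lemma~\ref{lem:hyper}(i), $e\ne e'$ and $|e\cap e'|\le1$, so again $|D\cap D'|\le(k-1)+1$.
\end{proof}

From now on fix $f:N\to r$. For a color $\zeta$ let
\[
Z_\zeta=\{D\in\mathcal B:|\tau(D)\cap C_\zeta|\le1\}
\]
be the set of lines on whose tail $\zeta$ is not repeated. Either all sets $Z_\zeta$ have at least $r$ members or one of them is finite, so Theorem~\ref{thm:base} follows from Lemma~\ref{lem:intersections} and the next two lemmas. In both proofs there may be colors that are too rare to be repeated in a root. Such a color has to be avoided altogether. This is possible because rarity is measured inside $W_Q$, which contains both the part of the root that we select and the tail of the new line.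

\subsection{Without a common background, a transversal is bad}

\begin{lemma}\label{lem:transversal}
If $|Z_\zeta|\ge r$ for every $\zeta<r$, then some transversal is bad.
\end{lemma}

\begin{proof}
Since $b=r^2$, there is a set $\mathbf B$ of $b$ lines that contains at least $r$ members of each $Z_\zeta$. The colors carried by the quadruple become known only after the task is executed, so we prepare a set $F_\sigma$ for every $\sigma=(Q,\{i,j\})\in\Sigma$: let $F_\sigma$ consist of exactly two points of $C_l\cap W_Q$ for each color $l\in r\setminus(Q\cup\{i,j\})$ with $|C_l\cap W_Q|\ge2$. There are $r-q-2=c-1$ colors in $r\setminus(Q\cup\{i,j\})$, so $|F_\sigma|\le2(c-1)\le k-1$. By (P3) the task $(\mathbf B,(F_\sigma)_\sigma)$ is executed at some stage; consider the sets $P_L$ and the edges of that execution.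

For $L\in\mathbf B$ pick a color $\zeta_L$ with $|P_L\cap C_{\zeta_L}|\ge n/r$. Since $n/r\ge2$ and $P_L\subseteq\tau(L)$, we have $\zeta_L\ne\zeta$ whenever $L\in Z_\zeta$. As $b>r$, there are $L_1\ne L_2$ in $\mathbf B$ with $\zeta_{L_1}=\zeta_{L_2}$; call this color $\zeta$. The at least $r$ lines $L\in Z_\zeta\cap\mathbf B$ have $\zeta_L$ among the $r-1$ colors other than $\zeta$, so two of them, $L_3\ne L_4$, have $\zeta_{L_3}=\zeta_{L_4}=\zeta'$ for some $\zeta'\ne\zeta$. The four lines are distinct; let $S=\{L_1,L_2,L_3,L_4\}$.

Choose $Q\in\mathcal Q$ with $\zeta,\zeta'\notin Q$, and put $\sigma=(Q,\{\zeta,\zeta'\})$ and $J=r\setminus(Q\cup\{\zeta,\zeta'\})$, so $|J|=c-1$. Call $l\in J$ \emph{rare} if $|C_l\cap W_Q|\le1$. By Lemma~\ref{lem:hyper}(ii), at least $r$ edges of $\mathcal E_{S,\sigma}$ lie in $\bigcup_{L\in S}(P_L\cap C_{\zeta_L})$. They belong to $r$ transversals with label $Q$, whose tails are pairwise disjoint subsets of $W_Q$. At most $c-1<r$ points of $W_Q$ have a rare color, so one of these transversals, $T=F_\sigma\cup e\cup\tau(T)$, has no point of rare color in its tail. We go through the colors outside $Q$. Each of $\zeta,\zeta'$ occurs twice in $e$. Each $l\in J$ that is not rare occurs twice in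 $F_\sigma$. A rare color does not occur on $T$: not in $e\subseteq C_\zeta\cup C_{\zeta'}$, not in $F_\sigma$ by its definition, and not in $\tau(T)$ by the choice of $T$. So $T$ is bad.
\end{proof}

\subsection{With a common background, a cover line is bad}

\begin{lemma}\label{lem:cover}
If $Z_\zeta$ is finite for some $\zeta<r$, then some cover line is bad.
\end{lemma}

\begin{proof}
Choose $Q\in\mathcal Q$ with $\zeta\notin Q$; this is where the variety of labels demanded by Remark~\ref{rem:constant} is used. Let $J=r\setminus(Q\cup\{\zeta\})$, so $|J|=c$. Call $j\in J$ \emph{small} if $C_j$ meets only finitely many tails of lines with label $Q$, and \emph{big} otherwise. Let $\mathcal F$ be the finite set of lines with label $Q$ whose tail contains a point of a small color. Thus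
\begin{equation}\label{eq:small}
\text{if }x\in W_Q\text{ and }h(x)\notin\mathcal F,\text{ then the color of }x\text{ is not small.}
\end{equation}
If the big colors are $j_1,\dots,j_u$ with $u\ge1$, put $V_i=C_{j_i}\cap W_Q$ for $1\le i\le u$. If there are no big colors, put $u=1$ and $V_1=W_Q$. In both cases each $V_i\subseteq W_Q$ meets infinitely many tails, and $2u\le k+1$, because $u\le c$ and $2c\le k+1$.

We want a set $F\in[W_Q]^{k+1}$ with two points from each $V_i$ that is the root of a cover line with label $Q$. By (P3) any such $F$ lies on a line, but this line might be the home of one of its points, or a transversal with an unsuitable label, in which case rule (a) never acts on $F$. To rule this out we choose $F$ from points that are unrelated to each other.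

\emph{Unrelated points.} Choose recursively points $y^i_s\in V_i$, for $s<\omega$ and $1\le i\le u$, whose homes are pairwise distinct and not in $\mathcal F$. The sets $G_s=\{y^1_s,\dots,y^u_s\}$ are pairwise disjoint. For a point $y$ let $\Phi(y)$ be the union of $\rho(h(y))$ and the set of mates of $y$, and let $\Phi_s=\bigcup_{y\in G_s}\Phi(y)$. By (P1) and (P2), $|\Phi_s|\le\beta$ for $\beta=u(k+3+bn)$. Ramsey's theorem says that if the pairs of natural numbers are divided into finitely many types, then there is an infinite $H\subseteq\omega$ all of whose pairs have the same type. Let the type of a pair $s<t$ record whether $G_s\cap\Phi_t\ne\emptyset$ and whether $G_t\cap\Phi_s\ne\emptyset$, and take such an $H$. If the first statement held for the pairs from $H$, then for $t\in H$ with more than $\beta$ predecessors in $H$ the set $\Phi_t$ would meet more than $\beta$ pairwise disjoint sets. If the second held, then $\Phi_{\min H}$ would meet infinitely many pairwise disjoint sets. So neither holds: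
\begin{equation}\label{eq:free}
y'\notin\Phi(y)\quad\text{whenever }y\in G_s,\ y'\in G_t\text{ and }s\ne t\text{ are in }H .
\end{equation}
Split $H$ into infinitely many disjoint blocks of size $k+1$. For each block pick one point of $G_s$ for every $s$ in the block, in such a way that for every $i\le u$ at least two of the chosen points are of the form $y^i_s$; this is possible since $2u\le k+1$. We obtain infinitely many pairwise disjoint sets $F\in[W_Q]^{k+1}$, which we call \emph{candidates}. Distinct points $y,y'$ of a candidate have distinct homes and satisfy $y'\notin\Phi(y)$.

\emph{Every line $D$ containing a candidate $F$ is a cover line with root $F$ and label $Q$.} Suppose $y\in F\cap\tau(D)$, so $D=h(y)$. Since $k+1\ge2$, there is another point $y'\in F$. Its home is not $D$, so $y'\in\rho(D)=\rho(h(y))\subseteq\Phi(y)$, contrary to \eqref{eq:free}. Hence $F\subseteq\rho(D)$, and $D$ is not initial. If $D$ were a transversal with root $F_\sigma\cup e$, then $|F_\sigma|\le k-1$ would put two points of $F$ into $e$, and these would be mates, again contrary to \eqref{eq:free}. So $D$ is a cover line. Its root has $k+1$ points and contains $F$, so it equals $F$. Finally $F\subseteq W_Q$ and $F\subseteq W_{\ell(D)}$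 by (P1), and the sets $W_{Q'}$ are pairwise disjoint, so $\ell(D)=Q$.

\emph{The bad line.} By (P3) each candidate $F$ lies on a line $D_F$, which is a cover line with root $F$ and label $Q$. Distinct candidates give distinct lines, and $Z_\zeta\cup\mathcal F$ is finite, so $D_F\notin Z_\zeta\cup\mathcal F$ for some $F$. The color $\zeta$ occurs at least twice on $\tau(D_F)$ because $D_F\notin Z_\zeta$. Each big color occurs at least twice in $F$. No small color occurs on $D_F$, by \eqref{eq:small}: we have $D_F=F\cup\tau(D_F)\subseteq W_Q$, the points of $F$ have homes outside $\mathcal F$, and the points of the tail have home $D_F\notin\mathcal F$. So no color outside $Q$ is unique on $D_F$, and $D_F$ is bad.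
\end{proof}

This proves Theorem~\ref{thm:base}, and with it Theorems~\ref{thm:lower} and~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{HJSS}
Andr\'as Hajnal, Istv\'an Juh\'asz, Lajos Soukup, Zolt\'an Szentmikl\'ossy,
\emph{Conflict free colorings of (strongly) almost disjoint set-systems},
arXiv:1004.0181 (2010).

\end{thebibliography}
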